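\title{Multiplicity and log canonical thresholds of complete intersection singularities}

\begin{abstract}
Let $X$ be an $n$-dimensional complex variety that is locally a complete intersection and has log canonical singularities, and let $x\in X$ be a closed point with maximal ideal $\mathfrak m_x$. We prove that $e(\mathcal O_{X,x})\le 2^{\,n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil}$, with equality if and only if $\operatorname{emb}(X,x)=2n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil$; this is a conjecture posed in work of Shibata. At a singular point we obtain the sharper bounds $2^c\le e(\mathcal O_{X,x})\le(1+s/c)^c$, where $c=\operatorname{emb}(X,x)-n$ and $s=n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil$. The proof reduces the problem to a bound for the length of an Artinian complete intersection whose maximal ideal has a given order of nilpotency. That bound is proved in positive characteristic, by a comparison of multiplicities based on valuations and convexity.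
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Three invariants of a point}

Let $X$ be a variety of dimension $n\ge1$ over $\mathbb C$ that is locally a complete intersection (lci), let $x\in X$ be a closed point, and let $\mathfrak m_x$ be the maximal ideal of $R=\mathcal O_{X,x}$. The \emph{multiplicity}
\[
e(R)=\lim_{N\to\infty}\frac{n!\,\ell(R/\mathfrak m_x^N)}{N^n},
\]
where $\ell$ denotes length, is the degree of the tangent cone $\operatorname{Spec}\operatorname{gr}_{\mathfrak m_x}R$. The \emph{embedding dimension} $\operatorname{emb}(X,x)=\dim_{\mathbb C}\mathfrak m_x/\mathfrak m_x^2$ is the dimension of the smallest smooth germ containing $(X,x)$.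

The third invariant comes from birational geometry. Assume that $X$ is normal. Being lci, $X$ is Cohen--Macaulay and its canonical sheaf $\omega_X$ is invertible. A \emph{log resolution} of $\mathfrak m_x$ is a proper birational morphism $\mu\colon Y\to X$ from a smooth variety, together with a simple normal crossing divisor $\sum E_i$ on $Y$, such that $\mu$ maps $Y\setminus\bigcup E_i$ isomorphically onto an open subset of $X$ and $\mathfrak m_x\mathcal O_Y=\mathcal O_Y(-\sum F_iE_i)$. Write $K_Y=\mu^*K_X+\sum a_iE_i$. Concretely, $a_i$ is the order along $E_i$ of a local generator of $\omega_X$, viewed as a rational $n$-form on $Y$; in particular the \emph{discrepancies} $a_i$ are integers. For real $t\ge0$, the pair $(X,\mathfrak m_x^t)$ is \emph{log canonical} (lc) near $x$ if $a_i-tF_i\ge-1$ for all $i$ with $x\in\mu(E_i)$; this does not depend on $\mu$. The variety $X$ is lc if it is normal and the condition with $t=0$ holds at every point. For lc $X$ the \emph{log canonical threshold} is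
\[
\operatorname{lct}(\mathfrak m_x)=\sup\{t\ge0:\ (X,\mathfrak m_x^t)\text{ is lc near }x\}=\min_{F_i\ge1}\frac{a_i+1}{F_i}.
\]
Some $F_i$ is positive, so the supremum is finite and attained.

At a smooth point $e(R)=1$, $\operatorname{emb}(X,x)=n$ and $\operatorname{lct}(\mathfrak m_x)=n$: for $n\ge2$ the blow-up of $x$ has $a=n-1$ and $F=1$, and for $n=1$ the identity is a log resolution with $a=0$ and $F=1$. The integers
\[
c=\operatorname{emb}(X,x)-n,\qquad s=n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil
\]
thus measure the distance from smoothness in two different ways, and it is natural to ask how large the multiplicity can be for given $s$. Cones suggest the answer.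

\begin{example}[Cones]\label{ex:cones}
Let $n\ge2$, $c\ge1$ and $D_1,\dots,D_c\ge2$ be integers, and put $\lambda=n+c-\sum_iD_i$. Let $V\subset\mathbb P^{n+c-1}$ be the complete intersection of general forms of degrees $D_1,\dots,D_c$; it is smooth of dimension $n-1\ge1$ by Bertini's theorem. Let $X\subset\mathbb A^{n+c}$ be the cone over $V$ and $x$ its vertex. Then $X$ is a complete intersection of dimension $n\ge2$ that is smooth outside $x$, so it is normal by Serre's criterion; it is irreducible because all its components pass through $x$. Since $D_i\ge2$, we have $\operatorname{emb}(X,x)=n+c$. The Hilbert series of the coordinate ring is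
\[
\frac{\prod_i(1-t^{D_i})}{(1-t)^{n+c}}=\frac{\prod_i(1+t+\dots+t^{D_i-1})}{(1-t)^n},
\]
and the multiplicity is the value of the last numerator at $t=1$, so $e(R)=D_1\cdots D_c$.

The blow-up $\mu\colon Y\to X$ of the vertex is the total space of $\mathcal O_V(-1)$. It is a log resolution with one divisor $E\cong V$, with $\mathcal O_E(E)=\mathcal O_V(-1)$ and $\mathfrak m_x\mathcal O_Y=\mathcal O_Y(-E)$. Write $K_Y=\mu^*K_X+aE$. The pullback $\mu^*K_X$ is trivial on $E$, so adjunction gives $\omega_V=\mathcal O_E((a+1)E)=\mathcal O_V(-a-1)$. On the other hand $\omega_V=\mathcal O_V(\sum D_i-n-c)=\mathcal O_V(-\lambda)$. As $\mathcal O_V(1)$ is ample and $\dim V\ge1$, we get $a=\lambda-1$. Hence $X$ is lc if and only if $\lambda\ge0$, and then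
\[
\operatorname{lct}(\mathfrak m_x)=\lambda,\qquad s=n-\lambda=\sum_i(D_i-1),\qquad e(R)=\prod_iD_i .
\]
\end{example}

For an integer $D\ge2$ one has $D\le2^{D-1}$, with equality only for $D=2$. So lc cones satisfy $e(R)\le2^s$, with equality exactly when all $D_i$ equal $2$, that is, when $c=s$. If $c$ is also fixed, the inequality of arithmetic and geometric means (AM--GM) gives more: $\prod D_i\le(\sum D_i/c)^c=(1+s/c)^c$. For $n=2$ the lc cones are those over a conic, a plane cubic and an intersection of two quadrics in $\mathbb P^3$, with $(c,s,e)=(1,1,2)$, $(1,2,3)$ and $(2,2,4)$.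

\subsection{Results}

The bounds seen on cones hold at every point of every lc lci variety.

\begin{theorem}\label{thm:main}
Let $X$ be an $n$-dimensional complex variety that is locally a complete intersection and has log canonical singularities. Then for every closed point $x\in X$
\[
e(\mathcal O_{X,x})\le2^{\,n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil},
\]
and equality holds if and only if $\operatorname{emb}(X,x)=2n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil$.
\end{theorem}

This statement is posed as a conjecture in Shibata's paper \cite{Shibata}. Watanabe proved that if $G\subset\operatorname{SL}(n,\mathbb C)$ is a finite abelian subgroup and $\mathbb C[x_1,\dots,x_n]^G$ is a complete intersection, then its multiplicity at the maximal ideal $(x_1,\dots,x_n)\cap\mathbb C[x_1,\dots,x_n]^G$ is at most $2^{n-1}$. Quotient singularities have all discrepancies $a_i>-1$ along exceptional divisors, so $\operatorname{lct}(\mathfrak m_x)>0$ for them, and Theorem~\ref{thm:main} contains this bound. Shibata proved the conjecture when $X$ has canonical singularities and $n\le32$. Neither result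 is used below. We deduce Theorem~\ref{thm:main} from a sharper statement.

\begin{theorem}\label{thm:sharp}
Let $X$ be as in Theorem~\ref{thm:main}, let $x\in X$ be a singular point, and put $c=\operatorname{emb}(X,x)-n\ge1$ and $s=n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil$.
\begin{enumerate}
\item[(i)] We have $1\le c\le s$ and
\[
2^c\le e(\mathcal O_{X,x})\le\Bigl(1+\frac sc\Bigr)^c\le2^s,
\]
and the last inequality is strict if $c<s$.
\item[(ii)] For all integers $c\ge1$, $D\ge2$, $\lambda\ge0$ with $n=c(D-1)+\lambda\ge2$, the bound $(1+s/c)^c$ is attained by some $(X,x)$ of dimension $n$ with $\operatorname{emb}(X,x)=n+c$, $\operatorname{lct}(\mathfrak m_x)=\lambda$ and $s=c(D-1)$.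
\item[(iii)] If $e(\mathcal O_{X,x})=2^s$, then the tangent cone of $X$ at $x$ is a complete intersection of $c=s$ quadrics.
\end{enumerate}
\end{theorem}

The algebraic core of the proof is a statement about power series in which no singularity appears.

\begin{theorem}\label{thm:core}
Let $d\ge1$, let $\mathfrak m$ be the maximal ideal of $\mathbb C[[x_1,\dots,x_d]]$, and let $I=(f_1,\dots,f_d)\subset\mathfrak m$. If $\mathfrak m^{s+1}\subset I$ for an integer $s\ge0$, then
\[
\ell\bigl(\mathbb C[[x_1,\dots,x_d]]/I\bigr)\le\Bigl(1+\frac sd\Bigr)^d .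
\]
\end{theorem}

\subsection{Plan of the proof}

Cutting $X$ with $n$ general hyperplanes through $x$ produces an Artinian complete intersection $A=\mathbb C[[x_1,\dots,x_c]]/(f_1,\dots,f_c)$ of length $e(R)$. The geometry enters only once: in Section~\ref{sec:lc} we show that the log canonical threshold forces $\mathfrak m_A^{s+1}=0$. The tools are Skoda's Koszul complex argument for isolated singularities and a deformation, controlled by inversion of adjunction, that reduces to that case without changing $A$. Theorem~\ref{thm:core} then bounds the length of $A$. To prove it we pass to characteristic $p$ in Section~\ref{sec:core}, where Frobenius turns the single inclusion $\mathfrak m^{s+1}\subset I$ into inclusions $\mathfrak m^N\subset(f_1^q,\dots,f_d^q)$ for all $N\ge(s+d)q$ and all powers $q$ of $p$. Section~\ref{sec:val} shows that such a family of inclusions bounds the multiplicity. Section~\ref{sec:mult} recalls the facts on multiplicities that are used, and Section~\ref{sec:final} assembles the proof.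

\section{Multiplicities, reductions and the graded case}\label{sec:mult}

Let $(S,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$. For an $\mathfrak m$-primary ideal $\mathfrak a$ put $e(\mathfrak a)=\lim_N d!\,\ell(S/\mathfrak a^N)/N^d$, so that $e(S)=e(\mathfrak m)$. An ideal $J\subset\mathfrak a$ is a \emph{reduction} of $\mathfrak a$ if $\mathfrak a^{\rho+1}=J\mathfrak a^\rho$ for some $\rho\ge0$. We use the following standard facts.
\begin{enumerate}
\item[(M1)] If $J\subset\mathfrak a$ are $\mathfrak m$-primary, then $e(J)\ge e(\mathfrak a)$, with equality if $J$ is a reduction of $\mathfrak a$ (because $\mathfrak a^{N+\rho}\subset J^N\subset\mathfrak a^N$). If $S$ is regular, then $e(\mathfrak m^j)=j^d$.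
\item[(M2)] Suppose that $S$ contains its residue field $k$, that $k$ is infinite, and that $\mathfrak m=(x_1,\dots,x_M)$. Then $d$ general $k$-linear combinations of the $x_i$ generate a reduction $J$ of $\mathfrak m$. Indeed, their classes form a homogeneous system of parameters of $\operatorname{gr}_{\mathfrak m}S$, so $\mathfrak m^{\rho+1}\subset J\mathfrak m^\rho+\mathfrak m^{\rho+2}$ for large $\rho$, and Nakayama's lemma applies.
\item[(M3)] If $S$ is Cohen--Macaulay and $J$ is generated by a system of parameters, then $e(J)=\ell(S/J)$.
\item[(M4)] (Rees' theorem, for $S$ regular.) If $J\subset\mathfrak a$ are $\mathfrak m$-primary and $e(J)=e(\mathfrak a)$, then $J$ is a reduction of $\mathfrak a$.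
\end{enumerate}

When the $f_j$ in Theorem~\ref{thm:core} are forms of degrees $D_1,\dots,D_d$, the theorem is elementary. The $f_j$ form a regular sequence, so the quotient has Hilbert series $\prod_j(1+t+\dots+t^{D_j-1})$. Its length is $\prod D_j$ and its top degree $\sum(D_j-1)$ is at most $s$, so AM--GM gives $\prod D_j\le(1+s/d)^d$, with equality when all $D_j$ equal $1+s/d$.

One cannot reduce to this case by passing to initial forms. Take $I=(x_1x_2,\,x_1^2+x_2^3)$, of colength $3+2=5$. It contains $x_2^4=x_2(x_1^2+x_2^3)-x_1(x_1x_2)$, so its initial ideal contains $(x_1^2,x_1x_2,x_2^4)$, and equality holds because this ideal also has colength $5$. The initial ideal needs three generators, and for ideals with more than $d$ generators the bound of Theorem~\ref{thm:core} is false: $\mathfrak m^2\subset\mathbb C[[x_1,x_2]]$ has $s=1$ and colength $3>9/4$. We therefore keep the generators $f_j$ and treat them, rather than the $x_j$, as the coordinates.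

\section{A comparison of multiplicities}\label{sec:val}

\begin{proposition}\label{prop:val}
Let $(S,\mathfrak m)$ be a complete local Cohen--Macaulay domain of dimension $d\ge1$ containing its residue field $k$, which is algebraically closed. Let $f_1,\dots,f_d$ be a system of parameters, $J=(f_1,\dots,f_d)$ and $e=\ell(S/J)=e(J)$. Assume that $\operatorname{char}k=0$ or $\operatorname{char}k=p>e$. Let $\mathfrak a$ be an $\mathfrak m$-primary ideal and $T>0$ a real number such that for infinitely many integers $q\ge1$
\begin{equation}\label{eq:hyp}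
\mathfrak a^N\subset(f_1^q,\dots,f_d^q)\qquad\text{for all integers }N\ge Tq.
\end{equation}
Then $e(J)\le(T/d)^d\,e(\mathfrak a)$.
\end{proposition}

\subsection{The monomial model}\label{ss:model}

Let $S=k[[x_1,\dots,x_d]]$, $f_j=x_j^{D_j}$ and $\mathfrak a=\mathfrak m$. Write $Y_j=f_j$, so that $x^\alpha=Y^\gamma$ with $\gamma_j=\alpha_j/D_j$. The exponents $\gamma$ lie in the lattice $\Gamma=\prod_jD_j^{-1}\mathbb Z$, which contains $\mathbb Z^d$ with index $e=\prod D_j$. A monomial $Y^\gamma$ lies in $\mathfrak m^N$ if and only if $\gamma\in NQ$, where $Q=\{y\ge0:\sum D_jy_j\ge1\}$. Therefore $\ell(S/\mathfrak m^N)$ counts the points of $\Gamma$ in the positive orthant outside $NQ$, and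
\[
\frac{e(\mathfrak m)}{d!}=[\Gamma:\mathbb Z^d]\cdot\operatorname{vol}\bigl(\mathbb R^d_{\ge0}\setminus Q\bigr).
\]
A monomial $Y^\gamma$ lies in $(f_1^q,\dots,f_d^q)$ if and only if $\max_j\gamma_j\ge q$. The largest degree of a monomial outside this ideal is $q\sum D_j-d$, so \eqref{eq:hyp} holds for infinitely many $q$ exactly when $T\ge\sum D_j$, that is, when $Q$ misses the cube $[0,1/T)^d$. The complement of $Q$ is then a coordinate simplex containing that cube, and AM--GM shows that such a simplex has volume at least $(d/T)^d/d!$. This is the proposition in the model case.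

In general $S$ has no basis of monomials in the $Y_j$ with fractional exponents. The proof supplies four substitutes: valuations that attach exponents to elements of $S$, in finitely many lattices whose indices add up to $e$ (\S\ref{ss:valuations}); a submodule of full rank on which these exponents can be computed term by term (\S\ref{ss:basis}); convex sets $Q_i$ that miss the cube (\S\ref{ss:convex}); and a count of lattice points outside them (\S\ref{ss:count}).

\subsection{Valuations above a monomial valuation}\label{ss:valuations}

Let $B=k[[Y_1,\dots,Y_d]]\to S$ send $Y_j$ to $f_j$. Since $S$ is complete and $S/J$ is finite-dimensional over $k$, the ring $S$ is finite over $B$, and the map is injective because both rings have dimension $d$. As $S$ is Cohen--Macaulay and $B$ is regular, $S$ is a free $B$-module, of rank $\dim_kS/J=e$. We identify $Y_j$ with $f_j$. Let $K=\operatorname{Frac}B$ and $L=S\otimes_BK$. This is a domain of dimension $e$ over $K$, hence the field $\operatorname{Frac}S$, and every element of $L$ has the form $z/b$ with $z\in S$ and $0\ne b\in B$. The extension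 $L/K$ is separable: in characteristic $p$ its inseparable degree is a power of $p$ dividing $e<p$.

Fix $w\in\mathbb R^d_{>0}$ with coordinates linearly independent over $\mathbb Q$, so that $\gamma\mapsto w\cdot\gamma$ is injective on $\mathbb Q^d$. For $0\ne b=\sum b_\alpha Y^\alpha\in B$ let $\operatorname{lead}(b)$ be the unique $\alpha$ with $b_\alpha\ne0$ that minimizes $w\cdot\alpha$; it exists because only finitely many $\alpha\in\mathbb N^d$ have $w\cdot\alpha$ below a given bound. Then $v(b)=w\cdot\operatorname{lead}(b)$ defines a real valuation of $K$, trivial on $k$, with value group $w\cdot\mathbb Z^d$. Its residue field is $k$, since a quotient of two series with the same leading exponent differs from a constant by an element of positive value. Let $\widehat K$ be the completion of $K$; it has the same value group and residue field. We recall two facts about a field $\widehat K$ complete for a real valuation $v$.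
\begin{enumerate}
\item[(V1)] Hensel's lemma holds, $v$ extends uniquely to every finite extension of $\widehat K$, and all norms on a finite-dimensional $\widehat K$-vector space are equivalent.
\item[(V2)] (Ostrowski's lemma.) The degree of a finite extension $L'/\widehat K$ is the product of the ramification index (the index of the value groups), the degree of the residue field extension, and a third factor, the defect, which is $1$ in residue characteristic $0$ and a power of $p$ in residue characteristic $p$.
\end{enumerate}

By separability, $L\otimes_K\widehat K=\prod_{i=1}^gL_i$ with fields $L_i$ finite over $\widehat K$ and $\sum_i[L_i:\widehat K]=e$. Let $v_i$ be the extension of $v$ to $L_i$, and also its restriction to $L\hookrightarrow L_i$. The residue field of $L_i$ is $k$ because $k$ is algebraically closed, and the defect is $1$ because in characteristic $p$ it is a power of $p$ bounded by $e<p$. By (V2), the value group of $v_i$ contains $w\cdot\mathbb Z^d$ with index $e_i=[L_i:\widehat K]$. It is therefore $w\cdot\Gamma_i$ for a lattice $\Gamma_i$ with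
\begin{equation}\label{eq:index}
\mathbb Z^d\subset\Gamma_i\subset\mathbb Q^d,\qquad[\Gamma_i:\mathbb Z^d]=e_i,\qquad\sum_{i=1}^ge_i=e .
\end{equation}
The hypotheses on $k$ are used only to obtain \eqref{eq:index} and the residue field $k$. For $0\ne\zeta\in L_i$ let $V_i(\zeta)\in\Gamma_i$ be the exponent with $v_i(\zeta)=w\cdot V_i(\zeta)$.

For $0\ne z\in S$ put $v(z)=\min_iv_i(z)$, let $\operatorname{lead}(z)\in\mathbb Q^d$ be the exponent with $w\cdot\operatorname{lead}(z)=v(z)$, and let $\Sigma(z)=\{i:v_i(z)=v(z)\}\ne\emptyset$. For $z\in B$ all $v_i(z)$ coincide and the notation agrees with the previous one. Since each $v_i$ is a valuation, the following rules hold for nonzero $z,z'\in S$ and $b\in B$ and for $m\ge1$: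
\begin{enumerate}
\item[(a)] $\operatorname{lead}(bz)=\operatorname{lead}(b)+\operatorname{lead}(z)$, $\Sigma(bz)=\Sigma(z)$, $\operatorname{lead}(z^m)=m\operatorname{lead}(z)$, $\Sigma(z^m)=\Sigma(z)$.
\item[(b)] If $i\in\Sigma(z)\cap\Sigma(z')$, then $i\in\Sigma(zz')$ and $\operatorname{lead}(zz')=\operatorname{lead}(z)+\operatorname{lead}(z')$; indeed $v_i(zz')=v(z)+v(z')\le v_{i'}(zz')$ for all $i'$.
\end{enumerate}

\begin{example}\label{ex:two}
Let $S=k[[x_1,x_2]]$, $\operatorname{char}k\ne2$, $Y_1=x_1x_2$ and $Y_2=x_1+x_2$. Then $e=2$, and $x_1,x_2$ are the roots of $z^2-Y_2z+Y_1$. Suppose $w_1<2w_2$. If $v_i(x_1)\ne v_i(x_2)$, the smaller value is $v(Y_2)=w_2$ and the sum $w_1$ exceeds $2w_2$, which is false. So both values are $w_1/2$, and \eqref{eq:index} gives $g=1$ and $\Gamma_1=\frac12\mathbb Z\times\mathbb Z$. Suppose $w_1>2w_2$. The substitution $z=Y_2u$ gives $u^2-u+Y_1Y_2^{-2}$, which reduces to $u(u-1)$ and splits over $\widehat K$ by Hensel's lemma. So $g=2$, $\Gamma_1=\Gamma_2=\mathbb Z^2$, and $V_1(x_1)=V_2(x_2)=(0,1)$, $V_1(x_2)=V_2(x_1)=(1,-1)$. Here $\operatorname{lead}(x_1)=\operatorname{lead}(x_2)=(0,1)$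 but $\operatorname{lead}(x_1x_2)=(1,0)$. Additivity fails because $\Sigma(x_1)=\{1\}$ and $\Sigma(x_2)=\{2\}$ are disjoint. For this reason we shall need one convex set for each index $i$.
\end{example}

\subsection{A submodule with computable leading exponents}\label{ss:basis}

In the model, the monomials $x^\alpha$ with $0\le\alpha_j<D_j$ form a $B$-basis of $S$ whose exponents represent the classes of $\Gamma/\mathbb Z^d$, so no cancellation of leading terms occurs in a $B$-linear combination. We construct elements with the same property. They need not generate $S$, but they generate a submodule of full rank, which suffices asymptotically.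

By \eqref{eq:index} there are exactly $e$ pairs consisting of an index $i$ and a class in $\Gamma_i/\mathbb Z^d$.

\begin{lemma}\label{lem:basis}
There are nonzero $u_1,\dots,u_e\in S$ with $\Sigma(u_l)=\{i(l)\}$ and $\operatorname{lead}(u_l)=\gamma_l$ such that the pairs $(i(l),\gamma_l\bmod\mathbb Z^d)$ run exactly once through all such pairs. Let $z=\sum_l\beta_lu_l$ with $\beta_l\in B$ not all zero, and let $\Lambda$ be the set of $l$ with $\beta_l\ne0$ for which $w\cdot(\operatorname{lead}(\beta_l)+\gamma_l)$ is minimal. Then $z\ne0$, $\operatorname{lead}(z)=\operatorname{lead}(\beta_l)+\gamma_l$ for all $l\in\Lambda$, and $\Sigma(z)=\{i(l):l\in\Lambda\}$.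
\end{lemma}

\begin{proof}
A basis of $L$ over $K$ is a basis of $\prod L_i$ over $\widehat K$, and $K$ is dense in $\widehat K$, so $L$ is dense in $\prod L_i$ for the maximum norm of that basis. By (V1) it is also dense for the norm $\max_i\exp(-v_i(\zeta_i))$. Given $i$ and $\gamma\in\Gamma_i$, let $\zeta\in\prod L_{i'}$ have $V_i(\zeta_i)=\gamma$ and all other components zero, and choose $u'\in L$ with $v_{i'}(u'-\zeta_{i'})>w\cdot\gamma$ for all $i'$. Then $V_i(u')=\gamma$ and $v_{i'}(u')>w\cdot\gamma$ for $i'\ne i$. Multiply $u'$ by a nonzero $b\in B$ with $bu'\in S$. This adds the same vector $\operatorname{lead}(b)\in\mathbb Z^d$ to all exponents, so $u=bu'$ has $\Sigma(u)=\{i\}$ and $\operatorname{lead}(u)\equiv\gamma$ modulo $\mathbb Z^d$.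

Let $\mu$ be the minimum that defines $\Lambda$. By (a), a nonzero term $\beta_lu_l$ has $v_{i(l)}$-value $w\cdot(\operatorname{lead}(\beta_l)+\gamma_l)$ and strictly larger $v_i$-value for $i\ne i(l)$. So $v_i(\beta_lu_l)\ge\mu$ always, with equality if and only if $l\in\Lambda$ and $i=i(l)$. All $l\in\Lambda$ share the exponent $\gamma$ with $w\cdot\gamma=\mu$, so the classes $\gamma_l\bmod\mathbb Z^d$ coincide for $l\in\Lambda$, and hence the indices $i(l)$, $l\in\Lambda$, are distinct. Thus for $i=i(l)$ with $l\in\Lambda$ exactly one term has $v_i$-value $\mu$, and $v_i(z)=\mu$; for every other $i$ all terms have value greater than $\mu$, and $v_i(z)>\mu$.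
\end{proof}

By the lemma, $S^\circ=\bigoplus_lBu_l\subset S$ is free of rank $e$. So $S/S^\circ$ is a finitely generated torsion $B$-module, and there is $0\ne\Delta\in B$ with $\Delta S\subset S^\circ$. Put $\delta=\operatorname{lead}(\Delta)$ and $C=\max_{l,j}|\gamma_{l,j}-\delta_j|$. Up to the constant $C$, membership in $(f_1^q,\dots,f_d^q)$ has the same effect on exponents as in the model.

\begin{lemma}\label{lem:max}
If $0\ne z\in(f_1^q,\dots,f_d^q)S$, then $\max_j\operatorname{lead}(z)_j\ge q-C$.
\end{lemma}

\begin{proof}
We have $\Delta z\in\sum_jY_j^q\Delta S\subset\sum_jY_j^qS^\circ$, so $\Delta z=\sum\beta_lu_l$ with all $\beta_l$ in the ideal $(Y_1^q,\dots,Y_d^q)$ of $B$. By (a) and Lemma~\ref{lem:basis}, $\operatorname{lead}(z)+\delta=\operatorname{lead}(\beta_l)+\gamma_l$ for some $l$ with $\beta_l\ne0$. Every monomial of $\beta_l$, in particular the leading one, has some exponent at least $q$. For the corresponding $j$ we get $\operatorname{lead}(z)_j\ge q+\gamma_{l,j}-\delta_j\ge q-C$.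
\end{proof}

\subsection{Convex sets}\label{ss:convex}

For $1\le i\le g$ let $\Theta_i$ be the set of pairs $(N,\gamma)$ with $N\ge1$ an integer and $\gamma=\operatorname{lead}(z)$ for some $0\ne z\in\mathfrak a^N$ with $i\in\Sigma(z)$. It is closed under addition by (b). It is nonempty, because $f_1^mu_l\in\mathfrak a$ for large $m$, and $\Sigma(f_1^mu_l)=\{i\}$ if $i(l)=i$. Let $Q_i\subset\mathbb R^d$ be the closure of $\{\gamma/N:(N,\gamma)\in\Theta_i\}$. For $(N,\gamma),(N',\gamma')\in\Theta_i$ and integers $m,m'\ge1$,
\[
\frac{m\gamma+m'\gamma'}{mN+m'N'}=\tau\frac\gamma N+(1-\tau)\frac{\gamma'}{N'},\qquad\tau=\frac{mN}{mN+m'N'},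
\]
and $\tau$ takes every rational value in $(0,1)$. So the set is closed under rational convex combinations, and its closure $Q_i$ is convex.

\begin{lemma}\label{lem:half}
For each $i$ there is $\xi^{(i)}\in\mathbb R_{\ge0}^d$ with $\sum_j\xi^{(i)}_j=1$ and $Q_i\subset\{y:\xi^{(i)}\cdot y\ge1/T\}$.
\end{lemma}

\begin{proof}
We first show that $\max_jy_j\ge1/T$ on $Q_i$. Let $(N,\gamma)\in\Theta_i$ come from $z\in\mathfrak a^N$. For $q$ as in \eqref{eq:hyp} put $m=\lceil Tq/N\rceil$. Then $mN\ge Tq$, so $0\ne z^m\in\mathfrak a^{mN}\subset(f_1^q,\dots,f_d^q)$, and (a) and Lemma~\ref{lem:max} give $m\max_j\gamma_j\ge q-C$. Dividing by $q$ and letting $q\to\infty$, where $m/q\to T/N$, we get $\max_j\gamma_j\ge N/T$. The inequality $\max_jy_j\ge1/T$ passes to the closure.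

Thus the convex set $Q_i$ is disjoint from the open convex set $G=\{y:y_j<1/T\text{ for all }j\}$. By the separation theorem there are $\xi\ne0$ and $\kappa\in\mathbb R$ with $\xi\cdot y\ge\kappa$ on $Q_i$ and $\xi\cdot y\le\kappa$ on $G$. Since $G$ is unbounded in every negative coordinate direction, $\xi_j\ge0$ for all $j$. Normalize $\sum_j\xi_j=1$. Then $\kappa\ge\sup_G\xi\cdot y=1/T$.
\end{proof}

Figure~\ref{fig:sep} shows the configuration for $d=2$. The passage to infinitely many $q$ is what removes the error $C$, and the convexity of $Q_i$ is what enlarges the excluded region from a cube, of volume $T^{-d}$, to a simplex, of volume at least $(d^d/d!)\,T^{-d}$.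

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!15] (0,0)--(2.5,0)--(0,3.75)--cycle;
\fill[gray!45] (0.2,4.2)--(1.0,2.4)--(2.2,0.8)--(4.2,0.1)--(4.2,4.2)--cycle;
\draw[thick] (0.2,4.2)--(1.0,2.4)--(2.2,0.8)--(4.2,0.1);
\draw[dashed] (1.5,0)--(1.5,1.5)--(0,1.5);
\draw (2.5,0)--(0,3.75);
\draw[->] (-0.2,0)--(4.6,0) node[right] {$y_1$};
\draw[->] (0,-0.2)--(0,4.6) node[above] {$y_2$};
\fill (1.5,1.5) circle (1.5pt);
\node at (3,2.8) {$Q_i$};
\node[below] at (1.5,0) {$1/T$};
\node[left] at (0,1.5) {$1/T$};
\end{tikzpicture}
\caption{A convex set $Q_i$ (dark) whose points all satisfy $\max(y_1,y_2)\ge1/T$ lies above a line $\xi_1y_1+\xi_2y_2=1/T$ with $\xi_1+\xi_2=1$, which passes through the corner $(1/T,1/T)$. The triangle cut off from the positive quadrant (light) has area $1/(2T^2\xi_1\xi_2)\ge2/T^2$.}\label{fig:sep}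
\end{figure}

\subsection{Counting}\label{ss:count}

\begin{proof}[Proof of Proposition~\ref{prop:val}]
Fix $N\ge1$ and put $W=S^\circ\cap\mathfrak a^N$. Since $S^\circ/W$ embeds in $S/\mathfrak a^N$ and the residue field is $k$, we have $\ell(S/\mathfrak a^N)\ge\dim_kS^\circ/W$. We compute the right side by filtering $S^\circ$ by $v$.

\emph{Initial spaces.} For $\gamma\in\mathbb Q^d$ and a $k$-subspace $U\subset S^\circ$ let $U_{\ge\gamma}$ and $U_{>\gamma}$ consist of $0$ and the elements with $v(z)\ge w\cdot\gamma$ and $v(z)>w\cdot\gamma$, respectively. For $\gamma\in\Gamma_i$ the space $\operatorname{gr}_\gamma L_i=\{v_i\ge w\cdot\gamma\}/\{v_i>w\cdot\gamma\}$ is one-dimensional over the residue field $k$. Let $\operatorname{in}_\gamma(U)$ be the image of $U_{\ge\gamma}$ in $\bigoplus_{i:\,\gamma\in\Gamma_i}\operatorname{gr}_\gamma L_i$. The kernel of $U_{\ge\gamma}\to\operatorname{in}_\gamma(U)$ is $U_{>\gamma}$, because $v_i(z)\ne w\cdot\gamma$ is automatic when $\gamma\notin\Gamma_i$. If $\operatorname{lead}(z)=\gamma$, the image of $z$ has nonzero components exactly at the indices in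 $\Sigma(z)$.

\emph{The filtration is finite.} By Lemma~\ref{lem:basis}, the values $v(z)$ for $0\ne z\in S^\circ$ lie in $\bigcup_lw\cdot(\gamma_l+\mathbb N^d)$, which has finitely many elements below any bound. Choose $m$ with $J^m\subset\mathfrak a^N$. If $z=\sum\beta_lu_l$, then every monomial $Y^\alpha$ of $\beta_l$ satisfies $w\cdot\alpha\ge v(z)-w\cdot\gamma_l$, again by Lemma~\ref{lem:basis}. So for $v(z)$ large all such $|\alpha|$ are at least $m$, and $z\in J^m\subset\mathfrak a^N$. Hence the images of the spaces $S^\circ_{\ge\gamma}$ form a finite filtration of $S^\circ/W$, with graded pieces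
\[
\frac{S^\circ_{\ge\gamma}+W}{S^\circ_{>\gamma}+W}\cong\frac{S^\circ_{\ge\gamma}}{S^\circ_{>\gamma}+W_{\ge\gamma}}\cong\frac{\operatorname{in}_\gamma(S^\circ)}{\operatorname{in}_\gamma(W)},
\]
and $\dim_kS^\circ/W=\sum_\gamma\bigl(\dim\operatorname{in}_\gamma(S^\circ)-\dim\operatorname{in}_\gamma(W)\bigr)$.

\emph{The two initial spaces.} For $\gamma\in\Gamma_i$ let $l(i,\gamma)$ be the unique $l$ with $i(l)=i$ and $\gamma_l\equiv\gamma$ modulo $\mathbb Z^d$, and put $M(\gamma)=\{i:\gamma\in\Gamma_i,\ \gamma-\gamma_{l(i,\gamma)}\in\mathbb N^d\}$. If $z\in S^\circ$ has $\operatorname{lead}(z)=\gamma$, then $\Sigma(z)\subset M(\gamma)$ by Lemma~\ref{lem:basis}. Conversely, for $i\in M(\gamma)$ and $l=l(i,\gamma)$ the element $Y^{\gamma-\gamma_l}u_l$ has leading exponent $\gamma$ and $\Sigma=\{i\}$. So $\operatorname{in}_\gamma(S^\circ)=\bigoplus_{i\in M(\gamma)}\operatorname{gr}_\gamma L_i$. If moreover $z\in W$, then every $i\in\Sigma(z)$ has $(N,\gamma)\in\Theta_i$, hence $\gamma\in NQ_i$. So $\operatorname{in}_\gamma(W)$ lies in the sum over those $i\in M(\gamma)$ with $\gamma\in NQ_i$, and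
\[
\ell(S/\mathfrak a^N)\ge\sum_{i=1}^g\#\{\gamma\in\Gamma_i:\ i\in M(\gamma),\ \gamma\notin NQ_i\}.
\]
Let $C_1\ge0$ be an integer that bounds all coordinates of all $\gamma_l$ from above. If $\gamma\in\Gamma_i$ has all coordinates at least $C_1$, then $i\in M(\gamma)$; if $\xi^{(i)}\cdot\gamma<N/T$, then $\gamma\notin NQ_i$ by Lemma~\ref{lem:half}. Translate by $(C_1,\dots,C_1)\in\mathbb Z^d\subset\Gamma_i$ and use $\sum_j\xi_j^{(i)}=1$. For $N>C_1T$ this gives
\begin{equation}\label{eq:count}
\ell(S/\mathfrak a^N)\ge\sum_{i=1}^g\#\Bigl(\Gamma_i\cap\Bigl(\frac NT-C_1\Bigr)P_i\Bigr),\qquad P_i=\{y\ge0:\ \xi^{(i)}\cdot y<1\}.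
\end{equation}

\emph{Asymptotics.} If some $\xi^{(i)}_j$ were zero, the $i$-th set in \eqref{eq:count} would contain all nonnegative integer multiples of the $j$-th unit vector, contradicting $\ell(S/\mathfrak a^N)<\infty$. So $P_i$ is a bounded simplex of volume $\bigl(d!\prod_j\xi_j^{(i)}\bigr)^{-1}$, and this is at least $d^d/d!$ by AM--GM. The lattice $\Gamma_i$ has covolume $1/e_i$, so $\#(\Gamma_i\cap\tau P_i)/\tau^d\to e_i\operatorname{vol}(P_i)$ as $\tau\to\infty$. Dividing \eqref{eq:count} by $N^d$ and letting $N\to\infty$, we obtain
\[
\frac{e(\mathfrak a)}{d!}\ge\sum_{i=1}^g\frac{e_i}{T^d}\operatorname{vol}(P_i)\ge\frac1{d!}\Bigl(\frac dT\Bigr)^d\sum_{i=1}^ge_i=\frac e{d!}\Bigl(\frac dT\Bigr)^d,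
\]
where the last step is \eqref{eq:index}.
\end{proof}

\section{Lengths of Artinian complete intersections}\label{sec:core}

To prove Theorem~\ref{thm:core} we want to apply Proposition~\ref{prop:val} with $\mathfrak a=\mathfrak m$, $e(\mathfrak m)=1$ and $T=s+d$. In any characteristic, $I^{d(q-1)+1}\subset(f_1^q,\dots,f_d^q)$, so $\mathfrak m^{s+1}\subset I$ gives \eqref{eq:hyp} with $T=d(s+1)$. This yields only $\ell\le(s+1)^d$. In characteristic $p$ and for $q=p^r$, the Frobenius map is additive, so $z\in(f_1,\dots,f_d)$ implies $z^q\in(f_1^q,\dots,f_d^q)$, and this gives the right value of $T$. We therefore reduce modulo a prime $p$, chosen larger than the length so that the proposition applies.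

\begin{proof}[Proof of Theorem~\ref{thm:core}]
Let $e=\ell(\mathbb C[[x]]/I)$, which is finite because $\mathfrak m^{s+1}\subset I$.

\emph{Finite data.} If $f_j'-f_j\in\mathfrak m^{s+2}\subset\mathfrak mI$, then $I=(f')+\mathfrak mI$, so $I=(f')$ by Nakayama's lemma. We may therefore assume that the $f_j$ are polynomials without constant term. For $|\alpha|=s+1$ write $x^\alpha=\sum_ja_{\alpha j}f_j$ with power series $a_{\alpha j}$, and let $a'_{\alpha j}$ be the polynomial obtained by deleting the terms of degree at least $s+1$. Then
\begin{equation}\label{eq:trunc}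
x^\alpha-\sum_ja'_{\alpha j}f_j=\sum_j(a_{\alpha j}-a'_{\alpha j})f_j
\end{equation}
is a polynomial all of whose monomials have degree at least $s+2$.

\emph{Reduction modulo $p$.} Let $R_0\subset\mathbb C$ be the $\mathbb Z$-algebra generated by the coefficients of the $f_j$ and $a'_{\alpha j}$. The finite $R_0$-module $H=R_0[x]/((f)+(x)^{s+1})$ satisfies $H\otimes_{R_0}\mathbb C=\mathbb C[[x]]/I$. By generic freeness, $H$ becomes free after inverting one nonzero element of the domain $R_0$, and its rank is then $e$. Invert also $e!$. The residue field of a maximal ideal of the resulting finitely generated $\mathbb Z$-algebra is finite, and its characteristic $p$ does not divide $e!$, so $p>e$. Let $k$ be an algebraic closure of this field, $S=k[[x_1,\dots,x_d]]$ with maximal ideal $\mathfrak m_S$, and $\bar f_j\in\mathfrak m_S$ the images of the $f_j$. Reducing \eqref{eq:trunc} gives $\mathfrak m_S^{s+1}\subset(\bar f)+\mathfrak m_S^{s+2}$, hence $\mathfrak m_S^{s+1}\subset(\bar f)$ by Nakayama's lemma. Consequently $\bar f_1,\dots,\bar f_d$ is a system of parameters and $\ell(S/(\bar f))=\dim_kH\otimes k=e$.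

\emph{Frobenius.} Let $q=p^r$ and $N\ge(s+d)q$. Write the exponent of a monomial $x^\alpha$ of degree $N$ as $\alpha=q\beta+\gamma$ with $0\le\gamma_j\le q-1$. Then
\[
q|\beta|=N-|\gamma|\ge(s+d)q-d(q-1)=sq+d>sq,
\]
so $|\beta|\ge s+1$ and $x^\beta\in(\bar f)$. Raising to the $q$-th power gives $x^{q\beta}\in(\bar f_1^q,\dots,\bar f_d^q)$, hence $x^\alpha\in(\bar f_1^q,\dots,\bar f_d^q)$. So \eqref{eq:hyp} holds with $\mathfrak a=\mathfrak m_S$ and $T=s+d$ for all $q=p^r$, and Proposition~\ref{prop:val} gives $e\le((s+d)/d)^d$.
\end{proof}

\section{From log canonical singularities to Artinian rings}\label{sec:lc}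

\begin{proposition}\label{prop:lc}
Let $X$ be lci and lc of dimension $n\ge2$, let $x\in X$, $R=\mathcal O_{X,x}$, $\lambda=\operatorname{lct}(\mathfrak m_x)$ and $s=n-\lceil\lambda\rceil$. Embed a neighborhood of $x$ as a locally closed subscheme of an affine space $\mathbb A^M$ with $x=0$, and let $J\subset R$ be generated by $n$ general linear forms $\theta_1,\dots,\theta_n$ in the coordinates. Then $s\ge0$ and $\mathfrak m_x^{s+1}\subset J$.
\end{proposition}

Generality is used only through (M2): $J$ is a reduction of $\mathfrak m_x$. The exponent $s+1$ cannot be lowered: for the cones of Example~\ref{ex:cones}, the ring $R/J$ has Hilbert series $\prod_i(1+t+\dots+t^{D_i-1})$, of degree exactly $s$.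

\subsection{Isolated singularities}

Membership in $J$ will be detected on a resolution. There $\theta_1,\dots,\theta_n$ generate the line bundle $\mathfrak m_x\mathcal O_Y$, so their Koszul complex is exact. Twisting it by $\omega_Y$ makes the higher cohomology vanish, and then a section of the last term is a combination of the $\theta_j$. This is Skoda's argument. The vanishing theorem is the relative Kawamata--Viehweg theorem: if $\mu\colon Y\to X'$ is a projective birational morphism from a smooth variety and $\mathcal L$ is a line bundle on $Y$ of nonnegative degree on all curves contracted by $\mu$, then $R^j\mu_*(\omega_Y\otimes\mathcal L)=0$ for $j>0$. (The condition that $\mathcal L$ be $\mu$-big is automatic for birational $\mu$; the case $\mathcal L=\mathcal O_Y$ is Grauert--Riemenschneider vanishing.)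

\begin{lemma}\label{lem:isolated}
Let $X'$ be a normal lci variety of dimension $n\ge2$ that is smooth outside a point $x$, with maximal ideal $\mathfrak m'\subset\mathcal O_{X',x}$. Let $\lambda\ge0$ be a real number such that $(X',\mathfrak m'^{\,\lambda})$ is lc near $x$, and let $\theta_1,\dots,\theta_n\in\mathfrak m'$ generate a reduction of $\mathfrak m'$. Then $s=n-\lceil\lambda\rceil$ is nonnegative and $\mathfrak m'^{\,s+1}\subset(\theta_1,\dots,\theta_n)$.
\end{lemma}

\begin{proof}
Let $\mathfrak m_0$ be the ideal sheaf of $x$. Shrink $X'$ so that it is affine, $\omega_{X'}=\mathcal O_{X'}\eta$, the $\theta_j$ are regular on $X'$, and the equality $\mathfrak m_0^{\rho+1}=(\theta)\mathfrak m_0^\rho$, valid at $x$ for some $\rho$, holds on $X'$. Let $\mu\colon Y\to X'$ be a projective log resolution of $\mathfrak m_0$ that is an isomorphism over $X'\setminus x$ and has $\bigcup E_i=\mu^{-1}(x)$. Write $\mathcal M=\mathfrak m_0\mathcal O_Y=\mathcal O_Y(-\sum F_iE_i)$ and $K_Y=\mu^*K_{X'}+\sum a_iE_i$. Then $F_i\ge1$, $a_i\in\mathbb Z$ and $a_i\ge-1+\lambda F_i$ for all $i$.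

\emph{Rounding.} Put $\nu=\lceil\lambda\rceil-1$. We claim that
\begin{equation}\label{eq:round}
a_i\ge\nu F_i\qquad\text{for all }i.
\end{equation}
If $\lambda>0$, then $\nu<\lambda$ and $F_i\ge1$ give $a_i>-1+\nu F_i$, and both $a_i$ and $\nu F_i$ are integers. If $\lambda=0$, then $\nu=-1$ and $a_i\ge-1\ge-F_i$. This step is the origin of the ceiling in the theorems.

\emph{The Koszul complex.} Pulling back the reduction equality gives $\mathcal M^{\rho+1}=(\theta)\mathcal M^\rho$, and $\mathcal M$ is invertible, so $(\theta)\mathcal O_Y=\mathcal M$. Thus $\theta_1,\dots,\theta_n$ define a surjection $\mathbb C^n\otimes\mathcal M^{-1}\to\mathcal O_Y$, whose Koszul complex is exact. Tensoring it with $\omega_Y\otimes\mathcal M^n$ gives an exact complex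
\[
0\to\mathcal C_n\to\dots\to\mathcal C_1\to\mathcal C_0\to0,\qquad\mathcal C_p=\textstyle\bigwedge^p\mathbb C^n\otimes\omega_Y\otimes\mathcal M^{n-p}.
\]
The bundles $\mathcal M^{n-p}$, $0\le p\le n$, are globally generated, hence of nonnegative degree on complete curves. As $X'$ is affine, the vanishing theorem gives $H^{p-1}(Y,\mathcal C_p)=0$ for $2\le p\le n$. The complex has exactly $n$ steps, so no negative power of $\mathcal M$ occurs; this dictates the twist by $\mathcal M^n$. Let $\mathcal K_p=\ker(\mathcal C_p\to\mathcal C_{p-1})$. Then $H^{n-1}(\mathcal K_{n-1})=H^{n-1}(\mathcal C_n)=0$. For $p=n-1,\dots,2$ the sequence $0\to\mathcal K_p\to\mathcal C_p\to\mathcal K_{p-1}\to0$ gives the exact piece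
\[
0=H^{p-1}(\mathcal C_p)\to H^{p-1}(\mathcal K_{p-1})\to H^p(\mathcal K_p),
\]
and descending induction yields $H^1(\mathcal K_1)=0$. Hence $H^0(\mathcal C_1)\to H^0(\mathcal C_0)$ is onto, that is,
\[
H^0(Y,\omega_Y\otimes\mathcal M^n)=\sum_j\theta_j\,H^0(Y,\omega_Y\otimes\mathcal M^{n-1})\subset\sum_j\theta_j\,\mathcal O(X')\,\eta .
\]
The inclusion holds because a section on $Y$ restricts to a section of $\omega_{X'}$ on $X'\setminus x$, which extends over $x$ since $X'$ is normal of dimension at least $2$.

\emph{Conclusion.} Let $m=\max(0,n-\nu)$ and let $\phi\in\mathcal O(X')$ lie in $\mathfrak m_0^m$. By \eqref{eq:round}, the form $\phi\eta$ vanishes along $E_i$ to order at least $mF_i+a_i\ge(m+\nu)F_i\ge nF_i$. So $\phi\eta\in H^0(Y,\omega_Y\otimes\mathcal M^n)$, and therefore $\phi\in(\theta)$. If $m$ were $0$, this would apply to $\phi=1$, which is absurd since the $\theta_j$ vanish at $x$. Hence $m=n-\nu=s+1\ge1$, and localizing at $x$ gives $\mathfrak m'^{\,s+1}\subset(\theta)$.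
\end{proof}

The proof uses $F_i\ge1$ for every exceptional divisor. If the singularity is not isolated, a resolution can have divisors with $F_i=0$ and $a_i=-1$. Along such a divisor \eqref{eq:round} fails, the form $\eta$ has a pole, and multiplying by elements of $\mathfrak m_0^m$ need not remove it. We avoid these divisors by changing $X$: adding general terms of high degree to the equations makes the singularity isolated and does not change $R/J$. The difficulty is to show that the perturbed pair is still lc with the same exponent $\lambda$. For this we go up from $X$ to the total space of the deformation by inversion of adjunction, and come down to a general fiber by generic smoothness.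

\subsection{Pairs and inversion of adjunction}

Let $\mathcal X$ be a normal lci variety of dimension at least $2$ and $\Psi=\sum q_j\Psi_j$ a formal combination of proper closed subschemes with real $q_j\ge0$. For a prime divisor $E$ on a smooth variety $\mathcal Y$ with a birational morphism $\pi\colon\mathcal Y\to\mathcal X$, the \emph{log discrepancy} is
\[
\operatorname{ld}(E)=\operatorname{ld}(E;\mathcal X,\Psi)=1+\operatorname{ord}_E(K_{\mathcal Y}-\pi^*K_{\mathcal X})-\sum_jq_j\operatorname{ord}_E(\mathcal I_{\Psi_j}),
\]
and the \emph{center} of $E$ is the closure of $\pi(E)$. The pair $(\mathcal X,\Psi)$ is lc if $\operatorname{ld}(E)\ge0$ for all such $E$; it suffices to test the divisors $E_i$ of one log resolution of all the ideals $\mathcal I_{\Psi_j}$. For $\Psi=t\,V(\mathfrak m_x)$ this is the definition of Section~\ref{sec:intro}. For a closed subset $W$, the \emph{minimal log discrepancy} $\operatorname{mld}(W;\mathcal X,\Psi)$ is the infimum of $\operatorname{ld}(E)$ over all $E$ with center contained in $W$. We use the following theorem of Ein and Musta\c{t}\u{a}.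

\begin{theorem}[{\cite[Theorem 1.1]{EM}}]\label{thm:EM}
Let $\mathcal X$ be a normal lci variety, $\Psi=\sum q_j\Psi_j$ as above, and $D\subset\mathcal X$ a normal effective Cartier divisor with $D\not\subset\bigcup\Psi_j$. Then for every closed subset $W\subsetneq D$
\[
\operatorname{mld}(W;\mathcal X,D+\Psi)=\operatorname{mld}(W;D,\Psi|_D).
\]
\end{theorem}

The theorem controls divisors centered at a point; the next lemma passes to a neighborhood.

\begin{lemma}\label{lem:mld}
If $o\in\mathcal X$ is a closed point and $\operatorname{mld}(o;\mathcal X,\Psi)\ge0$, then $(\mathcal X,\Psi)$ is lc in a neighborhood of $o$.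
\end{lemma}

\begin{proof}
Take a log resolution $\pi$ of the ideals of $o$ and of all $\Psi_j$, so that $\pi^{-1}(o)$ is a union of some of the $E_i$. If no $E_i$ with $\operatorname{ld}(E_i)<0$ has center containing $o$, the pair is lc on the complement of the finitely many centers of such divisors. So suppose that $E=E_i$ has $\operatorname{ld}(E)<0$ and $o\in\pi(E)$. By hypothesis $\pi(E)\ne\{o\}$, so $E$ meets a component $G_0\ne E$ of $\pi^{-1}(o)$. Work near a general point of a component of $E\cap G_0$, where no other $E_i$ passes, and blow up that component. The new divisor $G_1$ has discrepancy $1$ plus the sum of those of $E$ and $G_0$, and each ideal $\mathcal I_{\Psi_j}$ has order along $G_1$ equal to the sum of its orders along $E$ and $G_0$. Hence $\operatorname{ld}(G_1)=\operatorname{ld}(G_0)+\operatorname{ld}(E)$. The center of $G_1$ is $o$, and $G_1$ meets the strict transform of $E$ transversally. Repeating, we obtain divisors $G_m$ with center $o$ and $\operatorname{ld}(G_m)=\operatorname{ld}(G_0)+m\operatorname{ld}(E)$, which is negative for large $m$. This contradicts the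 hypothesis.
\end{proof}

\subsection{Deformation to an isolated singularity}

\begin{lemma}\label{lem:deform}
In the situation of Proposition~\ref{prop:lc} there is a normal lci variety $X'\subset\mathbb A^M$ of dimension $n$, locally closed, containing $0$ and smooth outside $0$, such that, with $R'=\mathcal O_{X',0}$ and $\mathfrak m'$ its maximal ideal,
\begin{enumerate}
\item[(i)] $R'/(\theta)R'=R/J$ as quotients of $\mathcal O_{\mathbb A^M,0}$, and $(\theta)R'$ is a reduction of $\mathfrak m'$;
\item[(ii)] $(X',\mathfrak m'^{\,\lambda})$ is lc near $0$.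
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The family.} On an open neighborhood $U$ of $0$ in $\mathbb A^M$, the scheme $X\cap U$ is defined by polynomials $h_1,\dots,h_r$ with $r=M-n$. Let $\mathfrak n$ be the maximal ideal of $\mathcal O_{\mathbb A^M,0}$. Since $J$ is a reduction of $\mathfrak m_x$, there is $\rho$ with
\begin{equation}\label{eq:red}
\mathfrak n^{\rho+1}\subset(\theta)\mathfrak n^\rho+(h).
\end{equation}
Let $\mathcal G$ be the space of forms of degree $\rho+2$ on $\mathbb A^M$. For $u\in U\setminus0$ evaluation at $u$ maps $\mathcal G$ onto $\mathbb C$. So the incidence variety $\{(u,g)\in(U\setminus0)\times\mathcal G^r:\ h_i(u)+g_i(u)=0\text{ for all }i\}$ is an affine bundle over $U\setminus0$, smooth and irreducible of dimension $M+r\dim\mathcal G-r=n+r\dim\mathcal G$. By generic smoothness of its projection to $\mathcal G^r$, for $g$ in a nonempty open subset of $\mathcal G^r$ the scheme $\{h+g=0\}\subset U\setminus0$ is smooth of dimension $n$ or empty. Fix such a $g$. The line $\{tg\}$ meets the open subset, so $tg$ lies in it for all but finitely many $t\in\mathbb C$.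 Put
\[
\mathcal X=\{h_1+tg_1=\dots=h_r+tg_r=0\}\subset U\times\mathbb A^1,
\]
with fibers $X_t$ over $\mathbb A^1$, so that $X_0=X\cap U$. Let $Z=\{0\}\times\mathbb A^1\subset\mathcal X$, with ideal $\mathfrak M$ generated by the coordinates of $\mathbb A^M$, and let $o=(0,0)$.

\emph{Property (i) holds for every $t$.} Let $h'=h+tg$. By \eqref{eq:red}, $g_i\in\mathfrak n\cdot\mathfrak n^{\rho+1}\subset\mathfrak n\bigl((\theta)+(h)\bigr)$. So $(\theta)+(h')\subset(\theta)+(h)\subset(\theta)+(h')+\mathfrak n\bigl((\theta)+(h)\bigr)$, and Nakayama's lemma gives $(\theta)+(h')=(\theta)+(h)$. Next, \eqref{eq:red} and $g_i\in\mathfrak n^{\rho+2}$ give $\mathfrak n^{\rho+1}\subset\mathfrak b+\mathfrak n^{\rho+2}$ with $\mathfrak b=(\theta)\mathfrak n^\rho+(h')$. Nakayama's lemma for the module $(\mathfrak n^{\rho+1}+\mathfrak b)/\mathfrak b$ gives $\mathfrak n^{\rho+1}\subset\mathfrak b$, which says that $(\theta)$ is a reduction of the maximal ideal of $\mathcal O_{X_t,0}$.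

\emph{$\mathcal X$ is normal at $o$.} The $r+1$ functions $h_i+tg_i$ and $t$ cut the regular local ring of $U\times\mathbb A^1$ at $o$, of dimension $M+1$, down to $R$, of dimension $n$, so they form a regular sequence. Hence $\mathcal O=\mathcal O_{\mathcal X,o}$ is a complete intersection of dimension $n+1$, $t$ is a nonzerodivisor, and $\mathcal O/(t)=R$. By Serre's criterion it remains to show that $\mathcal O_P$ is regular for every prime $P$ of height at most $1$. Let $P'$ be minimal over $P+(t)$. Since $\mathcal O$ is Cohen--Macaulay, $\operatorname{ht}P'=\operatorname{ht}P+\operatorname{ht}(P'/P)\le2$. So $\mathcal O_{P'}/(t)$ is a localization of the normal ring $R$ of dimension at most $1$, hence regular. Then $\mathcal O_{P'}$ is regular, and so is its localization $\mathcal O_P$. Replace $\mathcal X$ by an open neighborhood of $o$ that is a normal lci variety of dimension $n+1$; the fiber $X_0$ is then a nonempty open subset of $X$, hence a normal variety.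

\emph{Going up.} The scheme $Z\cap X_0$ is the point $V(\mathfrak m_x)$, and $X_0\not\subset Z$. Theorem~\ref{thm:EM} with $D=X_0$, $\Psi=\lambda Z$ and $W=\{o\}$ gives
\[
\operatorname{mld}(o;\mathcal X,X_0+\lambda Z)=\operatorname{mld}(x;X,\lambda V(\mathfrak m_x))\ge0,
\]
because the threshold is attained and so $(X,\mathfrak m_x^\lambda)$ is lc near $x$. By Lemma~\ref{lem:mld}, $(\mathcal X,X_0+\lambda Z)$ is lc near $o$. Dropping $X_0$ does not decrease log discrepancies, so $(\mathcal X,\lambda Z)$ is lc near $o$. Shrink $\mathcal X$ around $o$ so that this pair is lc and $\omega_{\mathcal X}$ has a generator $\eta$. The open set still meets $Z\cong\mathbb A^1$, so it contains $(0,t)$ for all but finitely many $t$.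

\emph{Coming down.} The closed set $\mathcal B=Z\cup\operatorname{Sing}\mathcal X$ has codimension at least $2$, because $n\ge2$ and $\mathcal X$ is normal. Let $\pi\colon\mathcal Y\to\mathcal X$ be a log resolution of $\mathfrak M$ that is an isomorphism over $\mathcal X\setminus\mathcal B$ and has $\bigcup E_i=\pi^{-1}(\mathcal B)$. Write $K_{\mathcal Y}=\pi^*K_{\mathcal X}+\sum a_iE_i$ and $\mathfrak M\mathcal O_{\mathcal Y}=\mathcal O_{\mathcal Y}(-\sum F_iE_i)$; then $a_i-\lambda F_i\ge-1$. A general $t$ has the following properties.
\begin{itemize}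
\item $0\in X_t$, and $X_t$ is smooth outside $0$. It has pure dimension $n$, since $\mathcal X$ is integral and dominates $\mathbb A^1$, and it is cut out by $M-n$ equations. So $X_t$ is lci, and normal by Serre's criterion as $n\ge2$.
\item $\dim(\mathcal B\cap X_t)\le n-2$: a component of $\mathcal B$ has dimension at most $n-1$, and it either lies in one fiber or has general fibers of dimension at most $n-2$.
\item By generic smoothness applied to $\mathcal Y$ and to all intersections of the $E_i$, the map $\mathcal Y\to\mathbb A^1$ is smooth along the fiber $\mathcal Y_t$, and the $E_i|_{\mathcal Y_t}$ are smooth divisors (possibly empty or disconnected) without common components whose sum has simple normal crossings.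
\end{itemize}
Fix such a $t$. The proper map $\pi_t\colon\mathcal Y_t\to X_t$ restricts to an isomorphism $\mathcal Y_t\setminus\bigcup E_i\cong X_t\setminus\mathcal B$ of dense open subsets, and the ideal sheaf $\mathfrak M\mathcal O_{X_t}$ of $0$ pulls back to $\mathcal O(-\sum F_iE_i|_{\mathcal Y_t})$. So $\pi_t$ is a log resolution of that ideal. To compute its discrepancies, write $\pi^*\eta=dt\wedge\vartheta$ near $\mathcal Y_t$, where $\vartheta$ is a rational relative $n$-form with divisor $\sum a_iE_i$. Its restriction $\vartheta_t$ to $\mathcal Y_t$ has divisor $\sum a_iE_i|_{\mathcal Y_t}$. In particular $\vartheta_t$ generates $\omega_{X_t}$ outside $\mathcal B\cap X_t$, hence everywhere, since $X_t$ is normal, $\omega_{X_t}$ is invertible and $\mathcal B\cap X_t$ has codimension at least $2$. Thus $K_{\mathcal Y_t}=\pi_t^*K_{X_t}+\sum a_iE_i|_{\mathcal Y_t}$, and the inequalities $a_i-\lambda F_i\ge-1$ give (ii). Let $X'$ be the connected component of $X_t$ containing $0$; it is irreducible because it is normal.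
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lc}]
Lemma~\ref{lem:isolated} applies to $X'$ from Lemma~\ref{lem:deform}, with the same $\lambda$ and $\theta_j$. It gives $s\ge0$ and shows that the $(s+1)$-st power of the maximal ideal of $R'/(\theta)R'$ vanishes. This ring equals $R/J$, so $\mathfrak m_x^{s+1}\subset J$.
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:sharp}}\label{sec:final}

Let $x\in X$ be singular. A normal curve is smooth, so $n\ge2$. Let $R$, $J=(\theta_1,\dots,\theta_n)$ and $s\ge0$ be as in Proposition~\ref{prop:lc}, and let $c=\operatorname{emb}(X,x)-n\ge1$. The coordinates of $\mathbb A^M$ span $\mathfrak m_x/\mathfrak m_x^2$, which has dimension $n+c$, so the general forms $\theta_j$ are linearly independent modulo $\mathfrak m_x^2$. Complete them to a minimal system of generators of $\mathfrak m_x$. This gives a presentation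
\[
\widehat R=\mathbb C[[X_1,\dots,X_{n+c}]]/(h_1,\dots,h_c),\qquad X_{c+j}\mapsto\theta_j,\qquad h_i\in(X_1,\dots,X_{n+c})^2 .
\]
The kernel is generated by $c$ elements because the complete intersection property does not depend on the presentation as a quotient of a regular local ring, and it lies in the square of the maximal ideal because the generators are minimal. Put $f_i=h_i(x_1,\dots,x_c,0,\dots,0)$ and let $\mathfrak m$ be the maximal ideal of $\mathbb C[[x_1,\dots,x_c]]$. Then
\begin{equation}\label{eq:artin}
R/J=\mathbb C[[x_1,\dots,x_c]]/I,\qquad I=(f_1,\dots,f_c)\subset\mathfrak m^2,\qquad\mathfrak m^{s+1}\subset I,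
\end{equation}
where the last inclusion is Proposition~\ref{prop:lc}. Since $J$ is a reduction of $\mathfrak m_x$ generated by a system of parameters of the Cohen--Macaulay ring $R$, (M1) and (M3) give $e(R)=e(J)=\ell(R/J)$, and (M3) for the power series ring gives $\ell(R/J)=e(I)$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
By \eqref{eq:artin} and Theorem~\ref{thm:core} with $d=c$, we have $e(R)\le(1+s/c)^c$. By (M1), $e(R)=e(I)\ge e(\mathfrak m^2)=2^c$. Comparing the two bounds gives $1+s/c\ge2$, that is, $c\le s$. For fixed $s>0$ the function $\varphi(\tau)=\tau\log(1+s/\tau)$ is strictly increasing on $\tau>0$: with $u=s/\tau>0$,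
\[
\varphi'(\tau)=\log(1+u)-\frac u{1+u}=\int_0^u\Bigl(\frac1{1+y}-\frac1{1+u}\Bigr)dy>0 .
\]
Hence $(1+s/c)^c\le(1+s/s)^s=2^s$, with strict inequality if $c<s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
At a smooth point $e=1$ and $\operatorname{lct}(\mathfrak m_x)=\operatorname{emb}(X,x)=n$, so equality holds in the bound and $\operatorname{emb}(X,x)=2n-n$. At a singular point Theorem~\ref{thm:sharp}(i) gives $e(R)\le2^s$. If $e(R)=2^s$, the last inequality in (i) is not strict, so $c=s$. If $c=s$, then $2^s=2^c\le e(R)\le2^s$. Finally, $c=s$ means $\operatorname{emb}(X,x)-n=n-\lceil\operatorname{lct}(\mathfrak m_x)\rceil$.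
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Take $D_1=\dots=D_c=D$ in Example~\ref{ex:cones}, with $n=c(D-1)+\lambda$. Then $n+c-cD=\lambda\ge0$, so the cone is lc with $\operatorname{lct}(\mathfrak m_x)=\lambda$, $s=c(D-1)$ and $e=D^c=(1+s/c)^c$.
\end{proof}

For $D=2$ and $c=n-\lambda$ these cones have $e=2^{n-\lambda}$. So equality in Theorem~\ref{thm:main} occurs at a singular point for every $n\ge2$ and every integer value $\lambda\in\{0,\dots,n-1\}$ of the threshold.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Let $e(R)=2^s$. By (i), $c=s$, so $e(I)=2^c=e(\mathfrak m^2)$ with $I\subset\mathfrak m^2$. By (M4), $\mathfrak m^{2\rho+2}=I\mathfrak m^{2\rho}$ for some $\rho$. Let $Q_i$ and $q_i$ be the quadratic parts of $h_i$ and $f_i$, so that $q_i=Q_i(x_1,\dots,x_c,0,\dots,0)$. A form of degree $2\rho+2$ in $x_1,\dots,x_c$ can be written as $\sum b_if_i$ with $b_i\in\mathfrak m^{2\rho}$, and comparing components of degree $2\rho+2$ shows that it lies in $(q_1,\dots,q_c)$. Hence $\mathbb C[X]/(Q_1,\dots,Q_c,X_{c+1},\dots,X_{n+c})=\mathbb C[x]/(q_1,\dots,q_c)$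 has finite length. These $n+c$ forms are thus a homogeneous system of parameters of the polynomial ring, hence a regular sequence, and in particular $Q_1,\dots,Q_c$ is a regular sequence.

The ring $\operatorname{gr}_{\mathfrak m_x}R$ is the quotient of $\mathbb C[X]$ by the ideal of initial forms of elements of $(h_1,\dots,h_c)$. It remains to see that this ideal, which contains the $Q_i$, is generated by them. This is a case of the Valabrega--Valla criterion, and the argument is short. Let $0\ne\phi=\sum b_ih_i$, let $j$ be the least order of the $b_i$, and let $b_{i,j}$ be the component of degree $j$ of $b_i$. Then $\operatorname{ord}\phi\ge j+2$, and the component of degree $j+2$ of $\phi$ is $\sum b_{i,j}Q_i$. If it is nonzero, it is the initial form of $\phi$ and lies in $(Q)$. If it is zero, then, because relations among a regular sequence are generated by the Koszul relations, $b_{i,j}=\sum_m\beta_{im}Q_m$ with forms $\beta_{im}=-\beta_{mi}$ of degree $j-2$. The series $b_i'=b_i-\sum_m\beta_{im}h_m$ have order at least $j+1$ and satisfy $\sum b_i'h_i=\phi$. Since $j\le\operatorname{ord}\phi-2$,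 after finitely many such steps the first case occurs. Thus $\operatorname{gr}_{\mathfrak m_x}R=\mathbb C[X_1,\dots,X_{n+c}]/(Q_1,\dots,Q_c)$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
The lci hypothesis is used for the number of generators of $I$ in \eqref{eq:artin}, for the integrality of the discrepancies in \eqref{eq:round}, and in Theorem~\ref{thm:EM}. It cannot be dropped. The definitions of lc and lct extend, with rational $a_i$, to normal varieties on which a multiple of $K_X$ is Cartier. Let $X$ be the cone over the rational normal curve of degree $D\ge3$, the quotient of $\mathbb A^2$ by the $D$-th roots of unity acting by scalars; the invariant form $(dx_1\wedge dx_2)^{\otimes D}$ trivializes $DK_X$. The blow-up of the vertex has $E\cong\mathbb P^1$ with $E^2=-D$, and adjunction gives $-2=-(a+1)D$. So $X$ is lc, $\operatorname{lct}(\mathfrak m_x)=2/D$, and the bound of Theorem~\ref{thm:main} would be $2$. But the coordinate ring has Hilbert function $j\mapsto jD+1$, so $e=D$. The lc hypothesis enters through the inequalities $a_i-\lambda F_i\ge-1$. Without it there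 is no bound in terms of $n$: the cones over smooth plane curves of degree $D\ge4$ are normal hypersurfaces with $n=2$ and $e=D$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EM}
Ein and Musta\c{t}\u{a}, \emph{Inversion of adjunction for local complete intersection varieties}, Amer. J. Math. \textbf{126} (2004).

\bibitem{Shibata}
Kohsuke Shibata, \emph{Bounds of the multiplicity of abelian quotient complete intersection singularities}, arXiv:1908.01218 (2019).

\end{thebibliography}
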